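\title{Norming graphs are symmetric}

\begin{abstract}
A graph $G$ is positive if its homomorphism density $t(G,W)$ is nonnegative for every real symmetric kernel $W$, and it is symmetric if it is obtained by gluing two copies of a graph along an independent set. Symmetric graphs are positive, and Antol\'in Camarena, Cs\'oka, Hubai, Lippner and Lov\'asz conjectured the converse and asked whether it can be proved for norming graphs, that is, for graphs such that $|t(G,W)|^{1/|E(G)|}$ is a norm. We prove that every norming graph is symmetric. The second-order form of a H\"older inequality makes certain quadratic forms attached to a vertex nonnegative, and from these forms we extract, layer by layer, involutive automorphisms of the graph. As a by-product, in every component of a norming or weakly norming graph the cut involutions generate a group that is transitive on the edges.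
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Positive graphs and symmetric graphs}

Throughout, $G$ is a finite simple graph. An \emph{edge-weighted graph} $H$ is a finite vertex set $V(H)$ with a real weight $\beta_{ij}=\beta_{ji}$, possibly negative or zero, for every pair $i,j\in V(H)$, including $i=j$. Put
\[
\hom(G,H)=\sum_{\varphi:V(G)\to V(H)}\ \prod_{ab\in E(G)}\beta_{\varphi(a)\varphi(b)} .
\]
When all weights are $0$ or $1$, this is the number of homomorphisms from $G$ to $H$. The graph $G$ is \emph{positive} if $\hom(G,H)\ge0$ for every edge-weighted graph $H$.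

The analytic counterpart of $H$ is a \emph{kernel}, a symmetric bounded measurable function $W:[0,1]^2\to\mathbb R$; kernels that agree almost everywhere are identified. The \emph{homomorphism density} of $G=(V,E)$ in $W$ is
\[
t(G,W)=\int_{[0,1]^V}\prod_{ab\in E}W\big(p(a),p(b)\big)\,dp .
\]
If $H$ has $n$ vertices and $W_H$ is the step function that takes the value $\beta_{ij}$ on the $(i,j)$-th square of the $n\times n$ grid, then $\hom(G,H)=n^{|V|}t(G,W_H)$. So a graph with $t(G,\cdot)\ge0$ is positive, and it is known that the two conditions are equivalent.

Which graphs are positive? A single vertex with a loop of weight $-1$ gives $\hom(G,H)=(-1)^{|E(G)|}$, so the number of edges must be even. The path with two edges is positive because $\hom(K_{1,2},H)=\sum_i\big(\sum_j\beta_{ij}\big)^2$ is a sum of squares. The following definition describes the graphs for which this argument works. The graph $G$ is \emph{symmetric} if $V(G)$ can be partitioned into three sets $(S,A,B)$ such that $S$ is independent, there is no edge between $A$ and $B$, and there is an isomorphism $G[S\cup A]\to G[S\cup B]$ that fixes $S$ pointwise. For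 such a graph and a map $\psi:S\to V(H)$, let $F(\psi)$ be the sum, over all extensions of $\psi$ to $S\cup A$, of the product of the weights along the edges of $G[S\cup A]$. The same sum for $B$ equals $F(\psi)$, and every edge of $G$ lies in exactly one of $G[S\cup A]$, $G[S\cup B]$. Hence $\hom(G,H)=\sum_\psi F(\psi)^2\ge0$, and every symmetric graph is positive. The conjecture of Antol\'in Camarena, Cs\'oka, Hubai, Lippner and Lov\'asz \cite{ACHLL} says that there is no other source of positivity:
\begin{quote}
\emph{A graph is positive if and only if it is symmetric.}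
\end{quote}

\subsection{Norming graphs and the results}

A graph $G$ with at least one edge is \emph{norming} (in the sense of Hatami) if $W\mapsto|t(G,W)|^{1/|E(G)|}$ is a norm on the space of kernels, and \emph{weakly norming} if $W\mapsto t(G,|W|)^{1/|E(G)|}$ is a norm on that space. The $4$-cycle is norming: $t(C_4,W)$ is the trace of the fourth power of the self-adjoint integral operator with kernel $W$, so $t(C_4,W)^{1/4}$ is its Schatten $4$-norm. Every star $K_{1,k}$ is weakly norming, since $t(K_{1,k},|W|)^{1/k}$ is the $L^k$-norm of the function $x\mapsto\int|W(x,y)|\,dy$. The star $K_{1,2}$ is symmetric but not norming: $t(K_{1,2},W)=0$ for $W(x,y)=s(x)s(y)$ whenever $\int s=0$.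

Norming graphs are positive (see Lemma~\ref{lem:hyp} for the short argument), so they form a natural test class for the conjecture, and the authors of \cite{ACHLL} write: ``We don't know whether our Conjecture can be proved for norming graphs.'' The question is thus whether every norming graph is symmetric. One expects the answer yes, as for $C_4$ with $S$ a pair of opposite vertices. The difficulty is that the hypothesis is an inequality between real numbers, while the conclusion asks for an automorphism of $G$, which has to be constructed from the inequality.

\begin{theorem}\label{thm:main}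
Every norming graph is symmetric.
\end{theorem}

Consequently the conjecture holds for all norming graphs. The construction of automorphisms does not use kernels with negative values, and it gives a structural statement that covers weakly norming graphs as well. An automorphism $\theta\ne1$ with $\theta^2=1$ is a \emph{cut involution} if its non-fixed vertices split into two \emph{sides} $A\sqcup B$ with $\theta(A)=B$ and no edge between $A$ and $B$. We write $N(c)$ for the set of neighbors of a vertex $c$.

\begin{theorem}\label{thm:cut}
Let $G$ be norming or weakly norming, and let $D$ be a component of $G$ with an edge. For every $c\in V(D)$ and every partition $N(c)=N_1\sqcup N_2$ into nonempty sets there is a cut involution of $D$ that fixes $c$ and exchanges a vertex of $N_1$ with a vertex of $N_2$; its two sides can be taken connected. Consequently the group generated by the cut involutions of $D$ is transitive on $E(D)$.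
\end{theorem}

Theorem~\ref{thm:main} does not extend to weakly norming graphs: the star $K_{1,3}$ has an odd number of edges, so it is not positive and hence not symmetric.

\subsection{Outline}

Section~\ref{sec:hyp} isolates what we use of the norm, and Section~\ref{sec:small} shows the method by hand at a vertex of degree two. Section~\ref{sec:form} derives from the triangle inequality a nonnegative quadratic form for each triple $(c,N_1,N_2)$. Section~\ref{sec:peel} contains the main step, which passes from one nonnegative form to the next by removing one layer of vertices. Iterating it (Section~\ref{sec:folds}) produces cut involutions with connected sides, called folds, and proves Theorem~\ref{thm:cut}; it also leaves an inequality for the part of the graph that the folds fix. Section~\ref{sec:max} shows that this part is very simple for folds of maximal size, and Section~\ref{sec:signs} combines the two facts by an averaging over signs.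

\section{The working hypothesis}\label{sec:hyp}

Let $m=|E(G)|$, and let $\mathbb K$ denote either $\mathbb R$ or $[0,\infty)$. The two choices serve the norming and the weakly norming case at the same time.

\begin{definition}
The graph $G$ \emph{satisfies $H(\mathbb K)$} if $G$ is bipartite, $m\ge1$, and for all $\mathbb K$-valued kernels $W,W'$
\[
t(G,W)\ge0\qquad\text{and}\qquad t(G,W+W')^{1/m}\le t(G,W)^{1/m}+t(G,W')^{1/m}.
\]
\end{definition}

\begin{lemma}\label{lem:hyp}
A norming graph satisfies $H(\mathbb R)$, and each of its components with an edge has at least two edges. A weakly norming graph satisfies $H([0,\infty))$.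
\end{lemma}

\begin{proof}
Let $W_0$ be the indicator function of $[0,\frac12)\times[\frac12,1]\cup[\frac12,1]\times[0,\frac12)$. A map $p:V(G)\to[0,1]$ at which the integrand of $t(G,W_0)$ is nonzero gives a proper $2$-coloring of $G$. So $t(G,W_0)=0$ if $G$ is not bipartite. As $W_0$ is nonzero and nonnegative, norming and weakly norming graphs are bipartite.

If $G$ is weakly norming and $W,W'\ge0$, then $t(G,W)\ge0$, and $|W+W'|=W+W'$ turns the triangle inequality into the required subadditivity.

Let $G$ be norming; then $t(G,W)\ne0$ for all $W\neq0$. Let $W$ be a nonconstant kernel. The kernels $(1-s)\cdot1+sW$, $0\le s\le1$, are nonzero, so the polynomial $s\mapsto t(G,(1-s)\cdot 1+sW)$ has no zero in $[0,1]$. Its value at $s=0$ is $1$, hence $t(G,W)>0$. If $W$ is constant and $U$ is not, then $t(G,W)=\lim_{\varepsilon\to0}t(G,W+\varepsilon U)\ge0$. Thus $t(G,\cdot)\ge0$, and subadditivity is the triangle inequality. Finally, $t(G,W)$ is the product of the densities of the components of $G$. If $K_2$ were a component, then $\int W$ would be a factor of $t(G,W)$, and it vanishes for the nonzero kernel $1-2W_0$.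
\end{proof}

From now on we work with finite objects instead of kernels. A \emph{weighted set} is a finite nonempty set $X$ with a positive weight $\mathrm{wt}(z)$ for each $z\in X$. Most of our arguments add to a weighted set new points of very small weight and read off a leading coefficient. We use the following observation, which follows by dividing by $\varepsilon^{a}$ and letting $\varepsilon\to0$.

\medskip
\noindent\textbf{Leading term principle.} \emph{If a finite sum $\sum_jc_j\varepsilon^{a_j}$ with real $c_j,a_j$ is nonnegative for all $\varepsilon>0$, and $a\le a_j$ for all $j$, then $\sum_{j:\,a_j=a}c_j\ge0$.}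

\section{The method at a vertex of degree two}\label{sec:small}

Let $G$ be connected and satisfy $H(\mathbb K)$, with color classes $P$ and $Q$, and let $c\in P$ have exactly two neighbors $w,w'$. Take weighted sets $X_P,X_Q$ and a matrix $x\in\mathbb K^{X_P\times X_Q}$. Proposition~\ref{prop:vertex} will show that for every function $h:X_Q\to\mathbb R$
\begin{equation}\label{eq:deg2}
\mathcal Q(h)=\sum_\varphi h(\varphi(w))\,h(\varphi(w'))\prod_{v\ne c}\mathrm{wt}(\varphi(v))\prod_{pq\in E(G-c)}x(\varphi(p),\varphi(q))\ \ge0,
\end{equation}
where $\varphi$ maps $P\setminus\{c\}$ to $X_P$ and $Q$ to $X_Q$, and $p\in P$, $q\in Q$. Note that $h$ may take negative values even if $\mathbb K=[0,\infty)$.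

Suppose for a moment that a cut involution with sides $A\ni w$ and $B\ni w'$ exists. Summing first over the values of $\varphi$ on $A$ and on $B$ gives the same function twice, so $\mathcal Q(h)$ is a combination of squares whose coefficients are the weights of the fixed part of the graph. The proof runs this computation backwards: starting from \eqref{eq:deg2} it recovers $A$ and $B$ from the outside in, and what remains at the end is an inequality for the fixed part. Three moves are involved.

\medskip
\noindent\textbf{Comparing degrees.} Let $G$ be the path $v_1v_2v_3v_4v_5$ and $c=v_2$, so that $w=v_1$, $w'=v_3$, $P=\{v_2,v_4\}$. Let $X_P$ be a single point $p$, let $X_Q=\{z_1,z_2\}$, all weights $1$, and $x(p,z_1)=\ell>0$, $x(p,z_2)=1$, $h(z_i)=\eta_i$. The sums over $\varphi(v_1)$, $\varphi(v_3)$, $\varphi(v_5)$ separate, and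
\[
\mathcal Q(h)=(\eta_1+\eta_2)(\ell\eta_1+\eta_2)(\ell+1).
\]
For $\ell=3$, $\eta_1=1$, $\eta_2=-2$ this is $-4$. So this path satisfies neither $H(\mathbb R)$ nor $H([0,\infty))$; the form detects that $w$ and $w'$ have different degrees. The path is symmetric, with $S=\{v_3\}$, and therefore positive. So \eqref{eq:deg2} does not follow from positivity alone, and this is where the triangle inequality enters the proof.

\medskip
\noindent\textbf{Peeling.} Let $G$ be the hexagon $v_0v_1\cdots v_5$ and $c=v_0$, $w=v_1$, $w'=v_5$, so that $P=\{v_0,v_2,v_4\}$. Given $H:X_P\to\mathbb R$, write $H=g_1-g_2$ with $g_1,g_2\ge0$. Add to $X_Q$ two points $z_1,z_2$ of weight $\varepsilon$ with $x(p,z_i)=g_i(p)$, and let $h=1_{z_1}-1_{z_2}$. In a nonzero term of $\mathcal Q(h)$ both $v_1$ and $v_5$ are mapped to new points. If $v_3$ is also mapped to a new point, the term has order $\varepsilon^3$. The coefficient of $\varepsilon^2$ is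
\[
\mathcal Q_1(H)=\sum_{\varphi}H(\varphi(v_2))\,H(\varphi(v_4))\,x(\varphi(v_2),\varphi(v_3))\,x(\varphi(v_4),\varphi(v_3))\prod_{i=2}^4\mathrm{wt}(\varphi(v_i)),
\]
and it is nonnegative by the leading term principle. This is an inequality of the same kind as \eqref{eq:deg2} for a smaller graph: $v_1,v_5$ have been removed, and the test function now sits on their remaining neighbors. One more step removes $v_2,v_4$ and leaves $\mathcal Q_2(H')=\sum_{z\in X_Q}\mathrm{wt}(z)H'(z)^2$, where both copies of the test function sit on $v_3$. The pairs removed together, $v_1\leftrightarrow v_5$ and $v_2\leftrightarrow v_4$, form the reflection of the hexagon that fixes $v_0$ and $v_3$.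

\medskip
\noindent\textbf{Comparing overlaps.} After several steps the test function depends on several vertices on each side, and two branches may merge. Suppose that they merge on one side only, so that the form is $\sum_\varphi h(\varphi(u_1),\varphi(u_2))\,h(\varphi(u),\varphi(u))\cdot(\text{weight of }\varphi)$ with distinct vertices $u_1,u_2,u$ in one color class. Let all matrix entries be $1$, let $X_P,X_Q$ be single points of weight $1$, and add points $z_1,z_2,z$ of weight $\varepsilon$ in the class of $u$. For $h=\alpha1_{(z_1,z_2)}+\beta1_{(z,z)}$ a nonzero term has $\varphi(u)=z$, and $(\varphi(u_1),\varphi(u_2))$ equal to $(z_1,z_2)$ or $(z,z)$. The coefficient of $\varepsilon^3$ is $\alpha\beta+\beta^2$, which is negative for $\alpha=-2$, $\beta=1$. So a nonnegative form cannot have this shape: the two sides must merge in the same pattern.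

\medskip
In general $c$ has larger degree and the form is a sum over several pairs $(w,w')$. Moreover, when a vertex with $d\geq2$ further neighbors is peeled off, there is no preferred way to match its neighbors with those of its partner. So one has to handle sums of many terms, of which only the total is known to be nonnegative, and to select the terms in which the two sides match. This is the content of Section~\ref{sec:peel}.

\section{From the triangle inequality to a quadratic form at a vertex}\label{sec:form}

Assume $H(\mathbb K)$, and let $D_1,\dots,D_n$ be the components of $G$ that have edges.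

\subsection{A one-sided functional}

The computations of Section~\ref{sec:small} map the two color classes to two separate sets. A symmetric kernel does not do this: a connected bipartite graph maps into a bipartite target in two orientations. We first remove one of them.

Let $D$ be a connected bipartite graph with an edge and with an ordered bipartition $(P_D,Q_D)$. For weighted sets $X,X'$ and matrices $W_e\in\mathbb R^{X\times X'}$ $(e\in E(D))$ put
\[
t_D\big((W_e)\big)=\sum_{\varphi:\,P_D\to X,\ Q_D\to X'}\ \prod_{v\in V(D)}\mathrm{wt}(\varphi(v))\prod_{e=pq}W_e(\varphi(p),\varphi(q)),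
\]
where $p\in P_D$ and $q\in Q_D$ in $e=pq$. We write $t_D(W)$ if all $W_e$ equal $W$. With the transpose $W^\top\in\mathbb R^{X'\times X}$, the number $t_D(W^\top)$ is the sum for the opposite orientation, and reversing the order of the bipartition exchanges $t_D(W)$ and $t_D(W^\top)$. The two can differ: for $D=K_{1,2}$ they are the weighted sums of the squared row sums and of the squared column sums.

For $W\in\mathbb R^{X\times X'}$ and $V\in\mathbb R^{Y\times Y'}$, the tensor product $W\otimes V$ is the matrix on $(X\times Y)\times(X'\times Y')$ with entries $W(a,a')V(b,b')$, where product sets carry product weights. A map into a product is a pair of maps, so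
\[
t_D\big((W_e\otimes V_e)\big)=t_D\big((W_e)\big)\,t_D\big((V_e)\big).
\]

\begin{lemma}\label{lem:oneside}
The bipartitions of $D_1,\dots,D_n$ can be ordered so that $T(W)=\prod_it_{D_i}(W)$ satisfies, for all weighted sets $X,X'$ and all $W,W'\in\mathbb K^{X\times X'}$,
\[
T(W)\ge0\qquad\text{and}\qquad T(W+W')^{1/m}\le T(W)^{1/m}+T(W')^{1/m}.
\]
\end{lemma}

\begin{proof}
Start with arbitrary orders. For $W\in\mathbb K^{X\times X'}$ let $\widehat W$ be the symmetric matrix on $X\sqcup X'$ with off-diagonal blocks $W,W^\top$ and zero diagonal blocks. Let $\Omega$ be the total weight of $X\sqcup X'$. Split $[0,1]$ into intervals of lengths $\mathrm{wt}(z)/\Omega$, $z\in X\sqcup X'$, and regard $\widehat W$ as a step kernel; it is $\mathbb K$-valued and depends linearly on $W$. In a nonzero term of its density, each $D_i$ has one color class in $X$ and the other in $X'$. With $i_0$ the number of isolated vertices of $G$,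
\[
\Omega^{|V(G)|-i_0}\,t(G,\widehat W)=\prod_i\big(t_{D_i}(W)+t_{D_i}(W^\top)\big).
\]
By $H(\mathbb K)$ the right-hand side is nonnegative and its $m$-th root is subadditive on $\mathbb K^{X\times X'}$.

Call $i$ \emph{balanced} if $t_{D_i}(V)=t_{D_i}(V^\top)$ for all weighted sets and all real matrices $V$. If $i$ is not balanced, then for some sizes $|Y|,|Y'|$ the difference $t_{D_i}(V)-t_{D_i}(V^\top)$ is a nonzero polynomial in the entries of $V$ and the weights. It stays nonzero for all larger sizes, because setting the extra weights equal to $0$ recovers the smaller polynomial. Choose sizes that work for all unbalanced $i$. The product of these polynomials is nonzero, so it does not vanish identically on the positive orthant. This gives weighted sets $Y,Y'$ and $V\in(0,\infty)^{Y\times Y'}$ with $t_{D_i}(V)\ne t_{D_i}(V^\top)$ for all unbalanced $i$. Now order the bipartitions so that $\gamma_i=t_{D_i}(V^\top)/t_{D_i}(V)\in(0,1]$; then $\gamma_i=1$ exactly for balanced $i$.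

The matrix $W\otimes V^{\otimes k}$ is $\mathbb K$-valued and linear in $W$. Apply the first paragraph to it and divide by the positive constant $\prod_it_{D_i}(V)^k$. It follows that
\[
W\mapsto\prod_i\big(t_{D_i}(W)+\gamma_i^{\,k}\,t_{D_i}(W^\top)\big)
\]
is nonnegative with subadditive $m$-th root. As $k\to\infty$ this tends to $2^jT(W)$, where $j$ is the number of balanced $i$, and both properties pass to the limit.
\end{proof}

Fix these orders. For matrices $W_e$ indexed by $E=E(G)$ put $T((W_e))=\prod_it_{D_i}((W_e)_{e\in E(D_i)})$. This expression is linear in each $W_e$ and multiplicative under tensor products.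

\subsection{H\"older's inequality and its second-order form}

\begin{lemma}[H\"older inequality]\label{lem:holder}
For $W_e\in\mathbb K^{X\times X'}$ $(e\in E)$ we have $|T((W_e))|\le\prod_eT(W_e)^{1/m}$.
\end{lemma}

\begin{proof}
The function $\nu=T^{1/m}$ is subadditive, homogeneous under positive scalars and multiplicative under $\otimes$. Suppose the claim fails. Choose numbers $c_e>\nu(W_e)$ with $|T((W_e))|>\prod_ec_e$ and replace $W_e$ by $W_e/c_e$. Then $\nu(W_e)<1$ for all $e$, and $C=|T((W_e))|>1$. Let $V_k=\sum_eW_e^{\otimes2k}$. On the one hand $\nu(V_k)\le\sum_e\nu(W_e)^{2k}\le m$. On the other hand, expanding by multilinearity,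
\[
T(V_k)=\sum_{\psi:E\to E}T\big((W_{\psi(e)}^{\otimes2k})_e\big)=\sum_{\psi:E\to E}T\big((W_{\psi(e)})_e\big)^{2k}\ge C^{2k},
\]
since all terms are even powers and $\psi=\mathrm{id}$ contributes $C^{2k}$. So $C^{2k}\le m^m$ for all $k$, a contradiction.
\end{proof}

Equality holds in Lemma~\ref{lem:holder} when all $W_e$ are the same matrix $x$. Perturbing $x$ on a part of the edges therefore yields a second-order inequality. For edges $e\neq f$ write $T[e,f]$ for the value of $T$ with a matrix $u$ at $e$ and $f$ and with $x$ at all other edges, and define $T[e]$ in the same way.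

\begin{lemma}\label{lem:second}
Let $E=E_1\sqcup E_2$ with both parts nonempty. For all $x\in\mathbb K^{X\times X'}$ and $u\in\mathbb R^{X\times X'}$,
\[
\Gamma_{12}:=\sum_{e\in E_1,\ f\in E_2}T[e,f]\ \ge0 .
\]
\end{lemma}

\begin{proof}
By continuity it suffices to treat a dense set of $x$. For $\mathbb K=\mathbb R$ we take the $x$ with $T(x)>0$; they are dense because $T$ is a nonnegative polynomial that is positive at the all-ones matrix. For $\mathbb K=[0,\infty)$ we take the $x$ with positive entries. In both cases $T_0=T(x)>0$, and $x+su\in\mathbb K^{X\times X'}$ for small $|s|$.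

For $i=1,2$ let $k_i=|E_i|$, $\Lambda_i=\sum_{e\in E_i}T[e]$, and let $\Gamma_{ii}$ be the sum of $T[e,f]$ over ordered pairs $e\ne f$ in $E_i$. Put $\Lambda=\Lambda_1+\Lambda_2$. Let $p(s)=T(x+su)$, and let $F_i(s)$ be the value of $T$ with $x+su$ on $E_i$ and $x$ on the other edges. By multilinearity,
\[
p'(0)=\Lambda,\quad p''(0)=\Gamma_{11}+2\Gamma_{12}+\Gamma_{22},\quad F_i'(0)=\Lambda_i,\quad F_i''(0)=\Gamma_{ii},
\]
and $p(0)=F_i(0)=T_0$. Lemma~\ref{lem:holder} gives $F_i(s)\le p(s)^{k_i/m}T_0^{1-k_i/m}$, so for small $|s|$ the function
\[
\tfrac{k_i}m\log p(s)+\big(1-\tfrac{k_i}m\big)\log T_0-\log F_i(s)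
\]
is nonnegative and vanishes at $s=0$. Its first derivative at $0$ is zero, which means $\Lambda_i=\frac{k_i}m\Lambda$. Its second derivative at $0$ is nonnegative:
\[
\frac{k_i}m\Big(\frac{p''(0)}{T_0}-\frac{\Lambda^2}{T_0^2}\Big)\ \ge\ \frac{\Gamma_{ii}}{T_0}-\frac{\Lambda_i^2}{T_0^2}.
\]
Adding the inequalities for $i=1,2$ and using $k_1+k_2=m$, we get
\[
\frac{2\Gamma_{12}}{T_0}\ \ge\ \frac{\Lambda^2-\Lambda_1^2-\Lambda_2^2}{T_0^2}=\frac{2\Lambda_1\Lambda_2}{T_0^2}=\frac{2k_1k_2}{m^2}\cdot\frac{\Lambda^2}{T_0^2}\ \ge0.\qedhere
\]
\end{proof}

\subsection{Localizing at a vertex}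

The sum $\Gamma_{12}$ runs over pairs of edges anywhere in $G$. To keep only pairs of edges at one vertex $c$, we let $E_1$ consist of edges at $c$ and support $u$ on the row of a single point $a$ of small weight. Both perturbed edges must then have an end at $a$, and to leading order only $c$ can be there.

For the rest of the paper $D$ is one of the components $D_i$, with $P=P_D$ and $Q=Q_D$. A vertex has \emph{type} $P$ or $Q$, and $\bar\sigma$ denotes the type opposite to $\sigma$. Given weighted sets $X_P,X_Q$, a map into $X_P\sqcup X_Q$ is \emph{type-preserving} if it sends vertices of type $\sigma$ to $X_\sigma$. For $x\in\mathbb K^{X_P\times X_Q}$ we write $x(p,q)=x(q,p)$.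

\begin{proposition}\label{prop:vertex}
Let $c\in V(D)$ have type $\sigma$, and let $N(c)=N_1\sqcup N_2$ with both parts nonempty. For all weighted sets $X_P,X_Q$, all $x\in\mathbb K^{X_P\times X_Q}$, $f:X_{\bar\sigma}\to\mathbb K$ and $h:X_{\bar\sigma}\to\mathbb R$, the number
\[
\mathcal Q(h)=\sum_{\substack{w\in N_1\\ w'\in N_2}}\sum_\varphi h(\varphi(w))h(\varphi(w'))\!\!\prod_{v\in N(c)\setminus\{w,w'\}}\!\!f(\varphi(v))\prod_{v\ne c}\mathrm{wt}(\varphi(v))\!\!\prod_{vv'\in E(D-c)}\!\!x(\varphi(v),\varphi(v'))
\]
is nonnegative, where $\varphi$ runs over the type-preserving maps $V(D)\setminus\{c\}\to X_P\sqcup X_Q$.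
\end{proposition}

\begin{proof}
Let $c\in P$. Apply Lemma~\ref{lem:second} with $E_1=\{cw:w\in N_1\}$, $E_2=E\setminus E_1$, $X=X_P\sqcup\{a,o\}$, $X'=X_Q\sqcup\{o'\}$, and weights $\mathrm{wt}(a)=\varepsilon$, $\mathrm{wt}(o)=\mathrm{wt}(o')=1$. The base matrix is $x$ on $X_P\times X_Q$, $f$ on $\{a\}\times X_Q$, a number $L>0$ at $(o,o')$, and $0$ elsewhere. The matrix $u$ is $h$ on $\{a\}\times X_Q$ and $0$ elsewhere. The points $o,o'$ serve only to keep the contribution of the other components positive.

Consider a nonzero term of $\Gamma_{12}$, with $u$ placed at $cw\in E_1$ and at an edge $e'\in E_2$. Then $c$ is mapped to $a$, and so is the end of $e'$ that is mapped into $X$. If two or more vertices are mapped to $a$, the term has order at least $\varepsilon^2$. Otherwise $e'=cw'$ with $w'\in N_2$. All nonzero entries of the two matrices lie in $(\{a\}\cup X_P)\times X_Q$ or at $(o,o')$, and $D$ is connected, so $D-c$ is mapped into $X_P\sqcup X_Q$. For the same reason each other component $D_i$, which avoids $a$, is mapped into $X_P\sqcup X_Q$ or into $\{o,o'\}$ and contributes $t_{D_i}(x)+L^{|E(D_i)|}$. By the leading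 term principle,
\[
\mathcal Q(h)\prod_{D_i\ne D}\big(t_{D_i}(x)+L^{|E(D_i)|}\big)\ge0 .
\]
For large $L$ the product is positive. If $c\in Q$, add $a,o$ to $X'$ and $o'$ to $X$ instead.
\end{proof}

Proposition~\ref{prop:vertex} is the only consequence of $H(\mathbb K)$ that is used below.

\section{Peeling one layer}\label{sec:peel}

We set up a class of quadratic forms that contains $\mathcal Q$ and is closed under peeling. It has to record three things. The vertices that the two sides share, such as $c$, will be fixed by the involution; they are frozen as \emph{roots}, and each edge at a root carries a free function or a free number. The arguments of the test function are indexed by a set of \emph{ports}, and two ports may point to the same vertex, because two peeled vertices may have a common neighbor. Finally, a form is a sum over a \emph{family} of graphs.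

Let $R$ be a finite set of roots, each with a type. \emph{Data} over $R$ consist of weighted sets $X_P,X_Q$, a matrix $x\in\mathbb K^{X_P\times X_Q}$, a function $f_r:X_{\bar\sigma}\to\mathbb K$ for each root $r$ of type $\sigma$, and a number $\omega_{rr'}=\omega_{r'r}\in\mathbb K$ for each pair of roots of opposite types. A \emph{rooted graph} $Z$ over $R$ is a graph on $R\sqcup U$, where $U$ is a finite set of typed vertices, all of whose edges join opposite types. We write $N_U(v)$ and $N_R(v)$ for the sets of neighbors of $v$ in $U$ and in $R$. For type-preserving $\varphi:U\to X_P\sqcup X_Q$ let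
\[
w_Z(\varphi)=\prod_{v\in U}\mathrm{wt}(\varphi(v))\prod_{vv'\in E(Z[U])}x(\varphi(v),\varphi(v'))\prod_{\substack{rv\in E(Z)\\ r\in R,\ v\in U}}f_r(\varphi(v))\prod_{rr'\in E(Z[R])}\omega_{rr'} .
\]
Let $J$ be a finite set of ports and $\tau$ a type. A \emph{member} is a triple $\xi=(Z,\lambda,\lambda')$, where $Z$ is a rooted graph over $R$ and $\lambda,\lambda':J\to U$ take values of type $\tau$. A \emph{family} $\mathcal F$ is a finite nonempty list of members, repetitions allowed, with common $R,J,\tau$; the set $U$ depends on the member. The family is \emph{nonnegative} if for all data and all $h:X_\tau^J\to\mathbb R$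
\[
\mathcal Q_{\mathcal F}(h)=\sum_{\xi\in\mathcal F}\sum_\varphi h(\varphi\lambda)\,h(\varphi\lambda')\,w_Z(\varphi)\ge0,
\]
where $\varphi\lambda=\varphi\circ\lambda\in X_\tau^J$. For $J=\emptyset$ the function $h$ is a constant, and the condition reads $\sum_\xi\sum_\varphi w_Z(\varphi)\ge0$. For a map $\lambda$ on $J$, let $\ker\lambda$ be the partition of $J$ into the nonempty fibers of $\lambda$; if $b$ is a block of $\ker\lambda$, then $\lambda(b)$ is the value of $\lambda$ on $b$. Put $[d]=\{1,\dots,d\}$.

\begin{lemma}[peeling]\label{lem:peel}
Let $\mathcal F$ be a nonnegative family with $J\ne\emptyset$. There are a partition $\Pi$ of $J$, a set $O\subset\Pi$, integers $d_b\ge0$ and sets $e_b\subset R$ for $b\in\Pi\setminus O$, and a nonempty subfamily $\mathcal F_2\subset\mathcal F$ such that every $(Z,\lambda,\lambda')\in\mathcal F_2$ satisfies: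
\begin{enumerate}
\item[(a)] $\ker\lambda=\ker\lambda'=\Pi$;
\item[(b)] $\lambda(b)=\lambda'(b)$ for $b\in O$, and the vertices $\lambda(b)$ $(b\in\Pi)$ and $\lambda'(b)$ $(b\in\Pi\setminus O)$ are pairwise distinct;
\item[(c)] for $b\in\Pi\setminus O$, each of $\lambda(b),\lambda'(b)$ has exactly $d_b$ neighbors in $U$, and its set of neighbors in $R$ is $e_b$.
\end{enumerate}
Moreover, the following family $\mathcal F^+$ is nonnegative. Its root set is $R^+=R\sqcup O$, the new roots having type $\tau$; its port set is $J^+=\{(b,j):b\in\Pi\setminus O,\ j\in[d_b]\}$; its port type is $\bar\tau$. For every $(Z,\lambda,\lambda')\in\mathcal F_2$ and every choice of bijections $\mu_b:[d_b]\to N_U(\lambda(b))$ and $\mu_b':[d_b]\to N_U(\lambda'(b))$ it contains the member $(Z^+,\mu,\mu')$ with $\mu(b,j)=\mu_b(j)$ and $\mu'(b,j)=\mu'_b(j)$. Here $Z^+$ arises from $Z$ by deleting the vertices $\lambda(b),\lambda'(b)$ for $b\in\Pi\setminus O$ and making $\lambda(b)$ the root $b$ for $b\in O$.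
\end{lemma}

\begin{proof}
For $\xi=(Z,\lambda,\lambda')\in\mathcal F$ put $I_\xi=\operatorname{im}\lambda\cup\operatorname{im}\lambda'$, and call the vertices of $\operatorname{im}\lambda\cap\operatorname{im}\lambda'$ \emph{common}. All vertices of $I_\xi$ have type $\tau$, so no edge lies inside $I_\xi$, and the non-roots of $Z^+$ are the vertices of $U\setminus I_\xi$. When the ports are forced onto points of weight $\varepsilon$, the members with the smallest $I_\xi$ dominate. So let
\[
C_0=\min_{\xi\in\mathcal F}|I_\xi|,\qquad\mathcal F_0=\{\xi\in\mathcal F:|I_\xi|=C_0\},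
\]
and let $\sigma_0$ be the largest number of common vertices of a member of $\mathcal F_0$.

\medskip
\noindent\emph{Step 1: a member in which the two sides overlap in the same pattern.} Let $\xi_0=(Z_0,\lambda_0,\lambda_0')\in\mathcal F_0$ have $\sigma_0$ common vertices, and let $q=|\operatorname{im}\lambda_0|$, $q'=|\operatorname{im}\lambda_0'|$, so that $C_0=q+q'-\sigma_0$. Take data with one point of weight $1$ in each of $X_P,X_Q$, additional points $z_v$ $(v\in I_{\xi_0})$ of weight $\varepsilon$ in $X_\tau$, and all values of $x,f,\omega$ equal to $1$. Let $\mathbf z_1=(z_{\lambda_0(k)})_{k\in J}$ and $\mathbf z_2=(z_{\lambda_0'(k)})_{k\in J}$, and let $h=\alpha1_{\mathbf z_1}+\beta1_{\mathbf z_2}$. In a nonzero term of $\mathcal Q_{\mathcal F}(h)$ all of $I_\xi$ is mapped to the points $z_v$, so the term has order at least $\varepsilon^{C_0}$. It has order exactly $\varepsilon^{C_0}$ if and only if $\xi\in\mathcal F_0$ and all vertices outside $I_\xi$ go to the points of weight $1$. The leading term principle gives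
\[
\alpha^2b_{11}+\alpha\beta(b_{12}+b_{21})+\beta^2b_{22}\ge0\qquad(\alpha,\beta\in\mathbb R),
\]
where $b_{ij}$ is the number of pairs $(\xi,\varphi)$ with $\xi\in\mathcal F_0$, $\varphi:I_\xi\to\{z_v\}$, $\varphi\lambda=\mathbf z_i$, $\varphi\lambda'=\mathbf z_j$. The pair $(\xi_0,v\mapsto z_v)$ shows $b_{12}\ge1$. Since $4b_{11}b_{22}\ge(b_{12}+b_{21})^2$, we get $b_{11},b_{22}\ge1$.

Let $(\xi_1,\varphi_1)$ be counted in $b_{11}$, with $\xi_1=(Z_1,\lambda_1,\lambda_1')$. The tuple $\mathbf z_1$ has $q$ distinct entries, and $\varphi_1$ maps each of $\operatorname{im}\lambda_1$, $\operatorname{im}\lambda_1'$ onto the set of these entries. Let $n_z\ge1$ be the number of vertices of $I_{\xi_1}$ over the entry $z$; then $\sum_zn_z=C_0$. If $n_z=1$, the vertex over $z$ is common. So $O_1=\{z:n_z=1\}$ has $|O_1|\le\sigma_0$, and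
\[
C_0\ge|O_1|+2(q-|O_1|)=2q-|O_1|\ge2q-\sigma_0 .
\]
The same argument applied to a pair counted in $b_{22}$ gives $C_0\ge2q'-\sigma_0$. The sum of the two inequalities reads $2C_0\ge2(q+q'-\sigma_0)=2C_0$, so equality holds throughout: $|O_1|=\sigma_0$, and $n_z=2$ for $z\notin O_1$. The $\sigma_0$ vertices over $O_1$ are then all the common vertices of $\xi_1$. Over $z\notin O_1$ lie two vertices, neither is common, and both images meet the fiber; so one lies in $\operatorname{im}\lambda_1$ only and the other in $\operatorname{im}\lambda_1'$ only. Thus $\varphi_1$ is injective on each image, whence $\ker\lambda_1=\ker\mathbf z_1=\ker\lambda_1'$. Call this partition $\Pi$, and let $O$ be the set of blocks on which $\mathbf z_1$ takes a value in $O_1$. Then $\xi_1$ satisfies (a) and (b), and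
\begin{equation}\label{eq:count}
|O|=\sigma_0,\qquad C_0=|O|+2|\Pi\setminus O| .
\end{equation}
Let $\mathcal F_1\ne\emptyset$ be the subfamily of all members of $\mathcal F$ satisfying (a) and (b) for this pair $(\Pi,O)$.

\medskip
\noindent\emph{Step 2: isolating $\mathcal F_1$.} We choose data under which exactly the members of $\mathcal F_1$ contribute to the leading term. Let data over $R^+$ be given. Let $k\ge1$, $\eta_1,\dots,\eta_k\in\mathbb R$, and for $b\in\Pi\setminus O$ and $i\in[k]$ let $g_{b,i}:X_{\bar\tau}\to\mathbb K$ and $\rho_{r,b,i}\in\mathbb K$, where $r$ runs over the roots in $R$ of type $\bar\tau$. Form data over $R$ by adding to $X_\tau$ points $o_b$ $(b\in O)$ of weight $\varepsilon^2$ and points $z_{b,i}$ $(b\in\Pi\setminus O,\ i\in[k])$ of weight $\varepsilon$, with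
\[
x(p,o_b)=f_b(p),\quad x(p,z_{b,i})=g_{b,i}(p),\quad f_r(o_b)=\omega_{rb},\quad f_r(z_{b,i})=\rho_{r,b,i}
\]
for $p\in X_{\bar\tau}$ and $r\in R$ of type $\bar\tau$. The point $o_b$ imitates the future root $b$; its smaller weight penalizes members that need two vertices over it. Let $\mathbf y_i$ be the tuple indexed by $J$ that equals $o_b$ on the blocks $b\in O$ and $z_{b,i}$ on the blocks $b\notin O$, and let $h=\sum_i\eta_i1_{\mathbf y_i}$. Then $\mathcal Q_{\mathcal F}(h)$ is the sum of $\eta_i\eta_{i'}w_Z(\varphi)$ over the quadruples $(\xi,\varphi,i,i')$ with $\varphi\lambda=\mathbf y_i$ and $\varphi\lambda'=\mathbf y_{i'}$.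

Such a term is a constant times $\varepsilon^{n+n_o}$, where $n$ vertices are mapped to new points and $n_o$ of them to the points $o_b$. We have $n\ge|I_\xi|\ge C_0$, and $n_o\ge|O|$ because every $o_b$ occurs in $\mathbf y_i$. So the leading term consists of the quadruples with $n=C_0$ and $n_o=|O|$. In such a quadruple $\xi\in\mathcal F_0$, exactly the vertices of $I_\xi$ go to new points, and exactly one vertex lies over each $o_b$. This vertex equals $\lambda(j)$ and $\lambda'(j)$ for all ports $j\in b$. These $|O|=\sigma_0$ vertices are common, and by the maximality of $\sigma_0$ there are no other common vertices. By \eqref{eq:count} there remain $2|\Pi\setminus O|$ vertices in $I_\xi$, each in exactly one of the two images. Those in $\operatorname{im}\lambda$ cover the $|\Pi\setminus O|$ points $z_{b,i}$, and those in $\operatorname{im}\lambda'$ cover the $|\Pi\setminus O|$ points $z_{b,i'}$. Hence exactly one vertex of $\operatorname{im}\lambda$ lies over each $z_{b,i}$, and exactly one vertex of $\operatorname{im}\lambda'$ over each $z_{b,i'}$. So $\varphi$ is injective on each image, $\ker\lambda=\ker\lambda'=\Pi$, and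 (b) holds: $\xi\in\mathcal F_1$. Conversely, for $\xi\in\mathcal F_1$ and any $i,i'$, conditions (a) and (b) show that there is exactly one map on $I_\xi$ with $\varphi\lambda=\mathbf y_i$, $\varphi\lambda'=\mathbf y_{i'}$, and each of its extensions by old points belongs to the leading term, since $|I_\xi|=C_0$ by \eqref{eq:count}.

In $w_Z(\varphi)$, the edges at the vertices $\lambda(b)$, $b\in O$, give the factors $f_b$ and $\omega_{rb}$ of $w_{Z^+}$, where $Z^+$ is formed from $\xi$ as in the statement. The edges at the deleted vertices give factors $g$ and $\rho$. We obtain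
\begin{equation}\label{eq:Q1}
\sum_{i,i'}\eta_i\eta_{i'}\sum_{\xi\in\mathcal F_1}\ \sum_{\varphi\text{ on }U\setminus I_\xi}w_{Z^+}(\varphi)\,G_i(\lambda,\varphi)\,G_{i'}(\lambda',\varphi)\ \ge0,
\end{equation}
where $\varphi$ takes values in the given sets $X_P,X_Q$ and
\[
G_i(\lambda,\varphi)=\prod_{b\in\Pi\setminus O}\Big[\prod_{v\in N_U(\lambda(b))}g_{b,i}(\varphi(v))\prod_{r\in N_R(\lambda(b))}\rho_{r,b,i}\Big].
\]

\medskip
\noindent\emph{Step 3: equal degrees.} For $\xi\in\mathcal F_1$ let $\mathbf d(\xi)$ be the integer vector with coordinates $|N_U(\lambda(b))|$ and $1[r\in N_R(\lambda(b))]$, for $b\in\Pi\setminus O$ and $r\in R$ of type $\bar\tau$, and let $\mathbf d'(\xi)$ be the same vector for $\lambda'$. The degree test of Section~\ref{sec:small} needs $\mathbf d+\mathbf d'$ to be the same for all members, so we first select such a subfamily. Fix reals $\kappa_b,\kappa_{b,r}$ that are linearly independent over $\mathbb Q$, and replace $g_{b,i}$ by $\varepsilon^{\kappa_b}g_{b,i}$ and $\rho_{r,b,i}$ by $\varepsilon^{\kappa_{b,r}}\rho_{r,b,i}$ for all $i$. The terms of $\xi$ in \eqref{eq:Q1} are multiplied by $\varepsilon^{\kappa\cdot(\mathbf d(\xi)+\mathbf d'(\xi))}$.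 Distinct integer vectors have distinct inner products with $\kappa$, so a unique value $\Delta$ of $\mathbf d+\mathbf d'$ on $\mathcal F_1$ minimizes $\kappa\cdot\Delta$, and it does not depend on the data. By the leading term principle, \eqref{eq:Q1} remains true with $\mathcal F_1$ replaced by the nonempty subfamily
\[
\mathcal F_2=\{\xi\in\mathcal F_1:\mathbf d(\xi)+\mathbf d'(\xi)=\Delta\}.
\]
Denote the resulting form by $\mathcal Q_2(\eta)$.

Now take one-point sets $X_P,X_Q$ of weight $1$, all values of the data over $R^+$ equal to $1$, $k=2$, $g_{b,2}=\rho_{r,b,2}=1$, and let $g_{b,1},\rho_{r,b,1}$ be the coordinates of a positive vector $\ell$. With $\ell^{\mathbf d}=\prod_j\ell_j^{\mathbf d_j}$,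
\[
\mathcal Q_2(\eta)=\eta_1^2\,|\mathcal F_2|\,\ell^\Delta+\eta_1\eta_2\sum_{\xi\in\mathcal F_2}\big(\ell^{\mathbf d(\xi)}+\ell^{\mathbf d'(\xi)}\big)+\eta_2^2\,|\mathcal F_2|\ \ge0 .
\]
The discriminant condition implies $\ell^{\mathbf d(\xi)}\le2|\mathcal F_2|\,\ell^{\Delta/2}$ for every $\xi\in\mathcal F_2$ and every positive $\ell$. Fix $\xi$, write $\mathbf a=\mathbf d(\xi)-\mathbf d'(\xi)$, and put $\ell_j=e^{s\mathbf a_j}$. Since $\mathbf d(\xi)-\Delta/2=\mathbf a/2$, we get $e^{s|\mathbf a|^2/2}\le2|\mathcal F_2|$ for all $s>0$, which forces $\mathbf a=0$. So $\mathbf d(\xi)=\mathbf d'(\xi)=\Delta/2$ for all $\xi\in\mathcal F_2$. This is (c), with $d_b$ and $e_b$ read off from $\Delta/2$.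

\medskip
\noindent\emph{Step 4: $\mathcal F^+$ is nonnegative.} Let data over $R^+$ and $H:X_{\bar\tau}^{J^+}\to\mathbb R$ be given. Let $\Sigma_+$ be the group of permutations of $J^+$ of the form $(b,j)\mapsto(b,\pi_b(j))$, and let $\tilde H(\mathbf y)=\sum_{\pi\in\Sigma_+}H(\mathbf y\circ\pi)$. For $\xi\in\mathcal F_2$ fix one pair $\mu,\mu'$ as in the statement; the other pairs are $\mu\pi,\mu'\pi'$ with $\pi,\pi'\in\Sigma_+$. Therefore
\[
\mathcal Q_{\mathcal F^+}(H)=\sum_{\xi\in\mathcal F_2}\sum_\varphi w_{Z^+}(\varphi)\,\tilde H(\varphi\mu)\,\tilde H(\varphi\mu').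
\]
The function $\tilde H$ is $\Sigma_+$-invariant. We claim that the space of invariant functions is spanned by the products $\mathbf y\mapsto\prod_{(b,j)}g_b(\mathbf y(b,j))$ with positive functions $g_b$ on $X_{\bar\tau}$. These products are invariant. If they did not span, some nonzero invariant function $\Phi$ would be orthogonal to all of them: $\sum_{\mathbf y}\Phi(\mathbf y)\prod_{(b,j)}g_b(\mathbf y(b,j))=0$. The left side is a polynomial in the numbers $g_b(p)$ that vanishes on the positive orthant, so all its coefficients vanish. Two tuples $\mathbf y$ give the same monomial exactly when they lie in one orbit of $\Sigma_+$, so the coefficient of the monomial of $\mathbf y$ is $\Phi(\mathbf y)$ times the size of the orbit. Hence $\Phi=0$, which proves the claim.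

Write $\tilde H(\mathbf y)=\sum_i\eta_i\prod_{(b,j)}g_{b,i}(\mathbf y(b,j))$ with real $\eta_i$ and positive $g_{b,i}$, and put all $\rho_{r,b,i}=1$. Then $\tilde H(\varphi\mu)=\sum_i\eta_iG_i(\lambda,\varphi)$ and $\tilde H(\varphi\mu')=\sum_i\eta_iG_i(\lambda',\varphi)$, so $\mathcal Q_{\mathcal F^+}(H)=\mathcal Q_2(\eta)\ge0$. The argument includes the case $J^+=\emptyset$, where all products are empty.
\end{proof}

\section{Folds}\label{sec:folds}

For a vertex set $A$, let $N(A)$ be the set of vertices that have a neighbor in $A$.

\begin{definition}
A \emph{fold} of $D$ is an automorphism $\theta$ with $\theta^2=1$ for which there are nonempty disjoint sets $A,B\subset V(D)$, the \emph{sides}, such that $\theta(A)=B$, $\theta$ fixes every vertex outside $A\cup B$, $D[A]$ is connected, and there is no edge between $A$ and $B$. Its \emph{size} is $|A|=|B|$. Put $S_\theta=N(A)\setminus A$ and $Y_\theta=V(D)\setminus(A\cup B\cup S_\theta)$.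
\end{definition}

So a fold is a cut involution with connected sides, and the sides may be listed in either order. We collect the basic facts, writing $S=S_\theta$, $Y=Y_\theta$.
\begin{enumerate}
\item[(F1)] $\theta$ moves exactly the vertices of $A\cup B$. A moved vertex adjacent to $A$ lies in $A$, and a vertex adjacent to both $A$ and $B$ is fixed. (There is no edge between $A$ and $B$.)
\item[(F2)] $S$ is disjoint from $A\cup B$, nonempty because $D$ is connected, and $S=\theta(S)=N(B)\setminus B$.
\item[(F3)] $A$ and $B$ are components of $D-S$, and there is no edge between $Y$ and $A\cup B$.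
\item[(F4)] For $g\in\operatorname{Aut}(D)$, the map $g\theta g^{-1}$ is a fold with sides $gA,gB$.
\end{enumerate}

Let $c\in V(D)$ and $N(c)=N_1\sqcup N_2$ with both parts nonempty. Let $\mathcal F^0$ be the family with root set $\{c\}$, a single port of the type opposite to $c$, and members $(D-\{cw,cw'\},w,w')$ for $w\in N_1$, $w'\in N_2$, where the two edges are removed and all vertices are kept. Proposition~\ref{prop:vertex} says that $\mathcal F^0$ is nonnegative. A \emph{run} from $(c,N_1,N_2)$ is a sequence $\mathcal F^0,\mathcal F^1,\dots,\mathcal F^\ell$ in which $\mathcal F^{t+1}=(\mathcal F^t)^+$ is obtained by an application of Lemma~\ref{lem:peel}, called \emph{step $t$}, and $\mathcal F^\ell$ is the first family with empty port set. Runs exist: each step lowers the largest number of non-roots of a member, and a nonempty family with a port has a member with a non-root. Let $R_t$ and $J_t$ be the root set and the port set of $\mathcal F^t$. The graph of every member is a subgraph of $D$ in which certain vertices carry the elements of $R_t$ as labels; the labeling depends on the member, and within a fixed member we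 identify roots with the vertices that they label.

\begin{proposition}\label{prop:run}
Let $\mathcal F^0,\dots,\mathcal F^\ell$ be a run from $(c,N_1,N_2)$.
\begin{enumerate}
\item[(1)] Each $\xi\in\mathcal F^\ell$ determines a fold $\theta=\theta_\xi$ with $c\in S_\theta$ that exchanges a vertex of $N_1$ with a vertex of $N_2$. The rooted graph of $\xi$ is $Z_\xi=D[S_\theta\cup Y_\theta]$, and its roots are the vertices of $S_\theta$.
\item[(2)] All folds $\theta_\xi$, $\xi\in\mathcal F^\ell$, have the same size.
\item[(3)] $\sum_{\xi\in\mathcal F^\ell}\sum_\varphi w_{Z_\xi}(\varphi)\ge0$ for all data over $R_\ell$.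
\end{enumerate}
\end{proposition}

\begin{proof}
Part (3) is the nonnegativity of $\mathcal F^\ell$. Step $t$ yields $\Pi_t,O_t$, numbers $d_b$, sets $e_b\subset R_t$ and a subfamily $\mathcal F^t_2$, all depending on the run only. Follow $\xi$ back through the run: there are members $\xi_t=(Z_t,\lambda_t,\lambda_t')\in\mathcal F^t$ with $\xi_\ell=\xi$ such that, for $t<\ell$, $\xi_t\in\mathcal F_2^t$ and $\xi_{t+1}$ is built from $\xi_t$ as in Lemma~\ref{lem:peel}. Let $U_t$ be the set of non-roots of $Z_t$, so $U_{t+1}=U_t\setminus(\operatorname{im}\lambda_t\cup\operatorname{im}\lambda_t')$. For $b\in\Pi_t\setminus O_t$ put $a_{t,b}=\lambda_t(b)$ and $a'_{t,b}=\lambda'_t(b)$; these are the vertices deleted at step $t$. Let $A$ be the set of all $a_{t,b}$ and $B$ the set of all $a'_{t,b}$. The final roots are $c$ and the vertices $\lambda_t(b)=\lambda_t'(b)$ with $b\in O_t$. All these vertices are distinct, by (b) within one step and because a vertex leaves the set of non-roots only once. Hence $|A|=|B|=\sum_t|\Pi_t\setminus O_t|$, a number that depends only on the run.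

At step $0$ the two port vertices are $w\ne w'$. So $O_0=\emptyset$, and $w\in A$, $w'\in B$ are the two vertices deleted at step $0$. For $t\ge1$ the graph $Z_t$ is therefore the subgraph of $D$ induced on the vertices not deleted before step $t$.

We determine the neighbors in $D$ of a vertex $a_{t,b}$. Every vertex of $D$ lies in $R_t$, lies in $U_t$, or was deleted before step $t$.
\begin{enumerate}
\item[(N1)] \emph{Neighbors in $R_t$.} By (c) they form the set $e_b$, to which $c$ is added if $t=0$.
\item[(N2)] \emph{Neighbors in $U_t$.} By the construction of $\xi_{t+1}$ they are the vertices $\lambda_{t+1}(b,j)$, $j\in[d_b]$. If $t+1=\ell$, then $d_b=0$ and there are none. Otherwise, by (a), they are the vertices $\lambda_{t+1}(b')$ for the blocks $b'\in\Pi_{t+1}$ that contain some port $(b,j)$. Such a vertex becomes a root at step $t+1$ if $b'\in O_{t+1}$, and equals $a_{t+1,b'}$ if $b'\notin O_{t+1}$.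
\item[(N3)] \emph{Neighbors deleted at a step $s<t$.} Let $v$ be one. Then $a_{t,b}\in U_s$, so by (N2) for $v$, or its analogue with $\lambda'$ if $v\in B$, the vertex $a_{t,b}$ lies in $\operatorname{im}\lambda_{s+1}$ or in $\operatorname{im}\lambda'_{s+1}$. Hence it leaves the non-roots at step $s+1$, and $s=t-1$. If $v\in B$, then $a_{t,b}\in\operatorname{im}\lambda'_t$, which contradicts (b). So $v=a_{t-1,b'}$ for some $b'$, and by (N2) this vertex is adjacent to $a_{t,b}$ exactly when the block $b$ contains some port $(b',j)$.
\end{enumerate}
The same description holds for $a'_{t,b}$, with $\lambda'$ and $a'$ in place of $\lambda$ and $a$, and, by (a) and (c), with the same set $e_b$ and the same blocks. Let $\theta$ exchange $a_{t,b}$ and $a'_{t,b}$ for all $t,b$ and fix all other vertices. Then $\theta$ fixes the neighbors in (N1); it maps $\lambda_{t+1}(b')$ to $\lambda'_{t+1}(b')$, which for $b'\in O_{t+1}$ is the same root; and it maps $a_{t-1,b'}$ to $a'_{t-1,b'}$. So $\theta N(v)=N(\theta v)$ for all $v\in A\cup B$. Edges that avoid $A\cup B$ are fixed, hence $\theta$ is an automorphism. The description also shows that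 every neighbor of a vertex of $A$ lies in $A$ or is a final root. In particular there is no edge between $A$ and $B$.

For $t\ge1$ every block $b\in\Pi_t$ contains a port $(b',j)$, so $\lambda_t(b)$ is adjacent to $a_{t-1,b'}$. For $b\notin O_t$ this shows, by induction on $t$, that every $a_{t,b}$ is joined to $w$ by a path in $A$. For $b\in O_t$ it shows that the root $\lambda_t(b)$ is adjacent to $A$; the root $c$ is adjacent to $w$. Thus $\theta$ is a fold of size $\sum_t|\Pi_t\setminus O_t|$, the set $S_\theta$ is the set of final roots, $Y_\theta=U_\ell$, and $Z_\xi=D[S_\theta\cup Y_\theta]$.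
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small}]
\draw[dashed,gray] (0,2.6)--(0,-2.6);
\draw (0,1)--(-1,0)--(0,-1)--(1,0)--cycle;
\draw (0,2)--(-2,0)--(0,-2)--(2,0)--cycle;
\draw (-1,0)--(-2,0) (1,0)--(2,0);
\draw[very thick] (0,1)--(0,2) (0,-1)--(0,-2);
\foreach \p in {(0,1),(0,2),(0,-1),(0,-2)} \fill \p circle (2.5pt);
\foreach \p in {(-1,0),(-2,0),(1,0),(2,0)} \filldraw[fill=white] \p circle (2.5pt);
\node[right] at (0.05,1.15) {$000$}; \node[right] at (0.05,2.15) {$001$};
\node[right] at (0.05,-1.15) {$110$}; \node[right] at (0.05,-2.15) {$111$};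
\node[right] at (-0.95,0) {$100$}; \node[left] at (-2.05,0) {$101$};
\node[left] at (0.95,0) {$010$}; \node[right] at (2.05,0) {$011$};
\end{tikzpicture}
\caption{A fold of the cube: the reflection in the dashed axis exchanges the sides $A=\{100,101\}$ and $B=\{010,011\}$ (white) and fixes $S=\{000,001,110,111\}$ (black). Here $Y=\emptyset$, and $S$ spans the two thick edges.}\label{fig:cube}
\end{figure}

\begin{example}\label{ex:cube}
Let $D$ be the cube on $\{0,1\}^3$, suppose that it satisfies $H(\mathbb K)$, and follow the proof of Lemma~\ref{lem:peel} from $c=000$, $N_1=\{100\}$, $N_2=\{010,001\}$. The two members of $\mathcal F^0$ differ by a symmetry that fixes $c$ and $100$; we describe the descendants of the one with $w'=010$ (Figure~\ref{fig:cube}). Step $0$ deletes $100$ and $010$. There are now two ports, $\lambda_1$ orders $\{110,101\}$ and $\lambda_1'$ orders $\{110,011\}$, in four ways. In step $1$ we have $C_0=3$ and $\sigma_0=1$, so by \eqref{eq:count} the partition $\Pi_1$ has two blocks, one of which forms $O_1=\{b\}$. Exactly one of the four members has $110$ at this port on both sides. The vertex $110$ becomes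 the root $b$, and $101,011$ are deleted. Then $\lambda_2,\lambda_2'$ both order $\{001,111\}$. In step $2$ we have $C_0=\sigma_0=2$, the two members with $\lambda_2=\lambda_2'$ survive, and $001,111$ receive the labels of two new roots $1,2$ in either order. The final graphs consist of the edges $000\,001$ and $110\,111$, so Proposition~\ref{prop:run}(3) reads
\[
2\,(\omega_{c1}\omega_{b2}+\omega_{c2}\omega_{b1})\ge0 .
\]
This is no restriction for $\mathbb K=[0,\infty)$. For $\mathbb K=\mathbb R$ it fails at $\omega_{c1}=\omega_{c2}=-1$, $\omega_{b1}=\omega_{b2}=1$, so the cube is not norming.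
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:cut}]
By Lemma~\ref{lem:hyp}, $G$ satisfies $H(\mathbb K)$ for one of the two choices of $\mathbb K$. A fold is a cut involution with connected sides, so Proposition~\ref{prop:run}(1) gives the first claim.

Fix $c$ and consider the graph on $N(c)$ in which $w,w'$ are joined when some cut involution of $D$ fixes $c$ and exchanges them. This graph is connected: otherwise let $N_1$ be one of its components and $N_2$ the rest, and the first claim gives an edge between $N_1$ and $N_2$. An involution that fixes $c$ and exchanges $w,w'$ maps the edge $cw$ to $cw'$. So any two edges with a common vertex lie in one orbit of the group generated by the cut involutions, and since $D$ is connected, all edges of $D$ lie in one orbit.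
\end{proof}

\section{Folds of maximal size}\label{sec:max}

A fold $\theta$ splits $V(D)$ into $A,B,S_\theta,Y_\theta$. It falls short of proving that $D$ is symmetric in two ways: $S_\theta$ may span edges, as in Example~\ref{ex:cube}, and nothing is known about $Y_\theta$. In this section we control $Y_\theta$ by a purely combinatorial argument. If a vertex $c\in Y_\theta$ had neighbors both in $S_\theta$ and in $Y_\theta$, Proposition~\ref{prop:run} would provide a second fold that moves a vertex of $S_\theta$ into $Y_\theta$. We show that such a fold is larger than $\theta$, so this cannot happen when $\theta$ has maximal size. The tool is that the sides of a fold are determined by the image of a single moved vertex.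

\begin{lemma}[uniqueness of the sides]\label{lem:unique}
Let $\theta,\theta'$ be folds of $D$ with sides $(A,B)$ and $(A',B')$, and let $a\in A\cap A'$ satisfy $\theta a=\theta'a$. Then $A=A'$ and $B=B'$.
\end{lemma}

\begin{proof}
Let $A_{\le i}$ and $A_{=i}$ be the sets of vertices of $D[A]$ at distance at most $i$ and exactly $i$ from $a$ in $D[A]$. We show by induction on $i$ that $A_{\le i}\subset A'$ and $\theta'(A_{\le i})=\theta(A_{\le i})$. For $i=0$ this is the hypothesis. Assume it for $i$. The automorphism $\gamma=\theta\theta'$ maps $A_{\le i}$ onto itself, so it permutes $L=N(A_{\le i})\setminus A_{\le i}$. Neighbors of $A$ lie in $A\cup S_\theta$, so $L=A_{=i+1}\sqcup(L\cap S_\theta)$.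

Let $s\in L\cap S_\theta$ be adjacent to $v\in A_{\le i}\subset A'$. Then $s=\theta s$ is adjacent to $\theta v\in\theta(A_{\le i})=\theta'(A_{\le i})\subset B'$. By (F1), $\theta's=s$, and so $\gamma s=s$. Hence $\gamma$ permutes $A_{=i+1}$, and $\theta'(A_{=i+1})=\theta\gamma(A_{=i+1})=\theta(A_{=i+1})\subset B$. In particular $\theta'$ moves every $v\in A_{=i+1}$. As $v$ is adjacent to $A_{\le i}\subset A'$, (F1) gives $v\in A'$. This completes the induction.

Since $D[A]$ is connected, $A\subset A'$ and $\theta'(A)=\theta(A)$. Exchanging the roles of the two folds gives $A'\subset A$. Thus $A=A'$ and $B=\theta(A)=\theta'(A')=B'$.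
\end{proof}

\begin{lemma}\label{lem:two}
Let $\theta,\theta'$ be folds of $D$ such that the size of $\theta'$ is at most the size of $\theta$. Then there is no vertex $s\in S_\theta$ with $\theta's\in Y_\theta$.
\end{lemma}

\begin{proof}
Let $(A,B)$ and $(A',B')$ be the sides, $S'=S_{\theta'}$, and suppose $s\in S_\theta$ and $s'=\theta's\in Y_\theta$. As $s\ne s'$, we may name the sides so that $s\in A'$.

First, $\theta$ preserves $S'$. By (F4), $\theta\theta'\theta$ is a fold with sides $\theta A'$ and $\theta B'$. Both $s$ and $s'$ are fixed by $\theta$, so $s\in\theta A'$ and $\theta\theta'\theta s=\theta s'=s'=\theta's$. Lemma~\ref{lem:unique} gives $\theta A'=A'$, and hence $\theta S'=S'$.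

Next, $A$ and $B$ meet $A'$. Choose $a\in A$ adjacent to $s$; then $\bar a=\theta a\in B$ is adjacent to $\theta s=s$. The vertices $\theta'a$ and $\theta'\bar a$ are adjacent to $s'\in Y_\theta$, so by (F3) they lie outside $A\cup B$. In particular $\theta'$ moves $a$ and $\bar a$, and since both are adjacent to $s\in A'$, (F1) gives $a,\bar a\in A'$.

Suppose that $(A\cup B)\cap S'\ne\emptyset$. Since $\theta$ preserves $S'$ and exchanges $A$ and $B$, there is $v\in A\cap S'$, and $\theta v\in S'$. Both $v$ and $\theta v$ are fixed by $\theta'$. The fold $\theta'\theta\theta'$ has sides $\theta'A$ and $\theta'B$, we have $v=\theta'v\in A\cap\theta'A$, and $\theta'\theta\theta'v=\theta'\theta v=\theta v$. Lemma~\ref{lem:unique} gives $\theta'A=A$, which contradicts $\theta'a\notin A$.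

So $A\cup B$ avoids $S'$. The sets $A$ and $B$ induce connected subgraphs of $D-S'$ that meet the component $A'$ of $D-S'$, so $A\cup B\subset A'$. Then $|A'|\ge2|A|>|A|$, contrary to the assumption on the sizes.
\end{proof}

The assumption on the sizes is needed. Let $D$ be the tree with a vertex $c$ adjacent to $s$ and $s'$, each of which has two leaves attached. The fold $\theta$ that exchanges the two leaves at $s$ has $S_\theta=\{s\}$ and $s'\in Y_\theta$, while the fold of size $3$ that exchanges the two branches at $c$ maps $s$ to $s'$.

Call a fold \emph{good} if it is of the form $\theta_\xi$ for some run from some triple $(c,N_1,N_2)$.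

\begin{lemma}\label{lem:Y}
Let $\theta$ be a good fold of maximal size among the good folds of $D$. Then $\emptyset\ne N(y)\subset S_\theta$ for every $y\in Y_\theta$.
\end{lemma}

\begin{proof}
Let $c\in Y_\theta$ have a neighbor in $S_\theta$. Put $N_1=N(c)\cap S_\theta$ and $N_2=N(c)\setminus S_\theta$; by (F3), $N_2\subset Y_\theta$. If $N_2\ne\emptyset$, Proposition~\ref{prop:run}(1) gives a good fold $\theta'$ that exchanges some $s\in N_1$ with a vertex of $N_2$, and its size is at most that of $\theta$. This contradicts Lemma~\ref{lem:two}. So $N(c)\subset S_\theta$, and $\{c\}$ is a component of $D-S_\theta$.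

By (F3), $Y_\theta$ is a union of components of $D-S_\theta$. Since $D$ is connected and $S_\theta\ne\emptyset$, each of these components contains a vertex with a neighbor in $S_\theta$, and so it is a single vertex $c$ as above.
\end{proof}

\section{Averaging over signs and the proof of Theorem~\ref{thm:main}}\label{sec:signs}

Everything so far holds for both choices of $\mathbb K$. By Lemma~\ref{lem:Y}, for a good fold of maximal size the set $Y_\theta$ is independent and attached to $S_\theta$ only. To conclude that $D$ is symmetric we need a fold for which, in addition, $S_\theta$ is independent and the vertices of $Y_\theta$ can be shared equally between the two sides. This is where Proposition~\ref{prop:run}(3) and negative values are used. The star $K_{1,3}$ shows what is at stake. A run from its center $c$ with $|N_1|=1$ ends with two folds, each exchanging two leaves and leaving the third in $Y_\theta$, and the final inequality is $2\sum_z\mathrm{wt}(z)f_c(z)\ge0$. It holds for $f_c\geq0$ and fails for $f_c=-1$. In general the inequality is a sum over many folds, and only the sum is known to be nonnegative. We attach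 independent signs to the possible edges in $S_\theta$ and to the possible neighborhoods of vertices of $Y_\theta$; a term survives averaging over the signs only if its fold has the two desired properties.

\begin{proposition}\label{prop:sym}
If $G$ satisfies $H(\mathbb R)$, then every component $D$ of $G$ with at least two edges is symmetric.
\end{proposition}

\begin{proof}
The component $D$ has a vertex of degree at least $2$, so runs and good folds exist. Take a run $\mathcal F^0,\dots,\mathcal F^\ell$ that produces a good fold of maximal size. By Proposition~\ref{prop:run}(2) all folds $\theta_\xi$, $\xi\in\mathcal F^\ell$, have this size. Write $S_\xi,Y_\xi$ for $S_{\theta_\xi},Y_{\theta_\xi}$, identify $S_\xi$ with the root set $R=R_\ell$, and let $R_P,R_Q$ be the sets of roots of types $P,Q$. By Lemma~\ref{lem:Y}, for $y\in Y_\xi$ the set $N(y)$ is a nonempty subset of $R_P$ if $y$ has type $Q$, and of $R_Q$ if $y$ has type $P$. There are no edges inside $Y_\xi$, so the sum over $\varphi$ factorizes over the vertices $y$, and Proposition~\ref{prop:run}(3) reads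
\[
\Sigma:=\sum_{\xi\in\mathcal F^\ell}\ \prod_{rr'\in E(D[S_\xi])}\omega_{rr'}\prod_{y\in Y_\xi}\nu_{N(y)}\ \ge0,\qquad\nu_M=\sum_z\mathrm{wt}(z)\prod_{r\in M}f_r(z),
\]
where $z$ runs over $X_Q$ if $\emptyset\ne M\subset R_P$ and over $X_P$ if $\emptyset\ne M\subset R_Q$.

We choose data for which the numbers $\nu_M$ have prescribed signs. Fix $0<\delta<2^{-|R|}$, and let $s_M\in\{\pm1\}$ be given for all nonempty $M$ contained in $R_P$ or in $R_Q$. Let $X_Q=\{\pm1\}^{R_P}$, $f_r(z)=z_r$ for $r\in R_P$, $z^M=\prod_{r\in M}z_r$, and
\[
\mathrm{wt}(z)=2^{-|R_P|}\Big(1+\delta\sum_{\emptyset\ne M\subset R_P}s_Mz^M\Big).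
\]
The weights are positive because the inner sum has fewer than $2^{|R|}$ terms. The average of $z^Mz^{M'}$ over $z\in\{\pm1\}^{R_P}$ is $1$ if $M=M'$ and $0$ otherwise, since for $r$ in exactly one of $M,M'$ the change $z_r\to-z_r$ reverses the sign. Hence $\nu_M=\delta s_M$ for $\emptyset\ne M\subset R_P$. Define $X_P$ and $f_r$ $(r\in R_Q)$ in the same way from $R_Q$, let $x$ be arbitrary, and let $\omega_{rr'}\in\{\pm1\}$. All signs $s_M$ and $\omega_{rr'}$ can be chosen independently, and for every choice
\[
\Sigma=\sum_{\xi\in\mathcal F^\ell}\delta^{|Y_\xi|}\prod_{rr'\in E(D[S_\xi])}\omega_{rr'}\prod_{y\in Y_\xi}s_{N(y)}\ \ge0 .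
\]
When all signs are $+1$ we have $\Sigma>0$, so the average of $\Sigma$ over all sign choices is positive. The average of the term of $\xi$ is $0$ as soon as some sign occurs in it an odd number of times. Each $\omega_{rr'}$ occurs at most once. So there is a member $\xi$ for which $D[S_\xi]$ has no edge and every set $M$ occurs an even number of times among the $N(y)$, $y\in Y_\xi$.

For this $\xi$, the set $S=S_\xi$ is independent, and $Y_\xi$ can be partitioned into pairs $\{y,y'\}$ with $N(y)=N(y')\subset S$. Let $A,B$ be the sides of $\theta_\xi$. Add one vertex of each pair to $A$ and the other to $B$, obtaining $A^*$ and $B^*$ with $V(D)=S\sqcup A^*\sqcup B^*$. There is no edge between $A^*$ and $B^*$, because there is none between $A$ and $B$ and all neighbors of $Y_\xi$ lie in $S$. Exchanging the two vertices of each pair is an automorphism of $D$, and its composition with $\theta_\xi$ fixes $S$ pointwise and maps $A^*$ onto $B^*$. It restricts to an isomorphism $D[S\cup A^*]\to D[S\cup B^*]$, so $D$ is symmetric.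
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G$ be norming. By Lemma~\ref{lem:hyp}, $G$ satisfies $H(\mathbb R)$ and each component $D_i$ with an edge has at least two edges. By Proposition~\ref{prop:sym}, each $D_i$ has a partition $(S_i,A_i,B_i)$ as in the definition of a symmetric graph. Let $S$ be the union of the sets $S_i$ and the set of isolated vertices, $A=\bigcup_iA_i$ and $B=\bigcup_iB_i$. Then $S$ is independent, there is no edge between $A$ and $B$, and the isomorphisms for the components, together with the identity on the isolated vertices, form an isomorphism $G[S\cup A]\to G[S\cup B]$ that fixes $S$ pointwise.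
\end{proof}

\begin{thebibliography}{9}

\bibitem{ACHLL}
Omar Antol\'in Camarena, Endre Cs\'oka, Tam\'as Hubai, G\'abor Lippner, L\'aszl\'o Lov\'asz,
\emph{Positive graphs}, arXiv:1205.6510 (2012).

\end{thebibliography}
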